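\title{Nonvanishing of the first Hochschild cohomology of twisted group algebras}

\begin{abstract}
Let $k$ be a field of characteristic $p>0$, let $L$ be a finite group and let $\alpha\in Z^2(L,k^\times)$. We prove that the first Hochschild cohomology of the twisted group algebra $k_\alpha L$ is nonzero if and only if $p$ divides $|L|$. The nonvanishing follows from a statement about groups: if $k$ is algebraically closed and $p$ divides $|L|$, there is an $\alpha$-regular element $x\in L$ whose $p$-part lies outside the derived subgroup of $C_L(x)$. A Clifford-theoretic argument reduces this statement to finite simple groups, which are then treated with the classification.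
\end{abstract}

\section{Introduction}

Let $p$ be a prime, $k$ a field of characteristic $p$ and $L$ a finite group, acting trivially on $k^\times$. A $2$-cocycle $\alpha\in Z^2(L,k^\times)$ is a function $\alpha\colon L\times L\to k^\times$ with $\alpha(x,y)\alpha(xy,z)=\alpha(y,z)\alpha(x,yz)$. The \emph{twisted group algebra} $k_\alpha L$ has basis $\{\hat x: x\in L\}$ and multiplication
\[
\hat x\,\hat y=\alpha(x,y)\,\widehat{xy};
\]
the cocycle identity is the associative law. Rescaling the basis elements changes $\alpha$ by a coboundary, so cohomologous cocycles give isomorphic algebras, and we always normalize $\alpha(1,1)=1$. Then $\hat 1$ is the identity element and every $\hat x$ is a unit. For $\alpha=1$ we recover the group algebra $kL$.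

For a finite-dimensional $k$-algebra $A$, the first Hochschild cohomology $\operatorname{HH}^1(A)$ is the space of $k$-linear derivations $\partial\colon A\to A$ modulo the inner derivations $a\mapsto ba-ab$. A linear map $\partial$ is a derivation exactly when $1+\epsilon\partial$ is an automorphism of $A[\epsilon]/(\epsilon^2)$, so $\operatorname{HH}^1(A)$ measures the infinitesimal automorphisms of $A$ that do not come from conjugation.

Three cases are easy. If $p\nmid|L|$, then $\operatorname{HH}^1(k_\alpha L)=0$ (see Theorem~\ref{thm:field}). If $L=C_p$ is cyclic of order $p$, then $kL\cong k[t]/(t^p)$ is commutative, so it has no nonzero inner derivation; a derivation is determined by $\partial(t)$, and every value occurs because $pt^{p-1}=0$. Thus $\dim\operatorname{HH}^1(kC_p)=p$. Finally, if $p$ divides $|L:[L,L]|$, there is a nonzero homomorphism $\varphi\colon L\to(k,+)$, and $\hat g\mapsto\varphi(g)\hat g$ is a derivation of $k_\alpha L$ for every $\alpha$. It is not inner, since $(b\hat g-\hat gb)\hat g^{-1}=b-\hat gb\hat g^{-1}$ has coefficient $0$ at $\hat 1$.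

When $p$ divides $|L|$ but not $|L:[L,L]|$, no outer derivation is in plain sight. Nevertheless, $\operatorname{HH}^1(kL)\ne0$ whenever $k$ is algebraically closed and $p$ divides $|L|$; this is a consequence of a theorem of Fleischmann, Janiszczak and Lempken, which relies on the classification of finite simple groups. The question studied here comes from the paper \cite{Todea} of Todea: \emph{is $\operatorname{HH}^1(k_\alpha L)$ nonzero for every twisted group algebra with $p$ dividing $|L|$, or are there such algebras with $\operatorname{HH}^1(k_\alpha L)=0$?}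

One could expect a counterexample. The space $\operatorname{HH}^1(kL)$ can have dimension $1$ (Example~\ref{ex:one}), and a twist can make $\operatorname{HH}^1$ smaller (Example~\ref{ex:klein}). On the other hand, $k^\times$ has no elements of order $p$, so a twist is invisible on $p$-elements (Lemma~\ref{lem:regular}), and $p$-elements are the most natural source of outer derivations. The second consideration wins.

\begin{theorem}\label{thm:main}
Let $p$ be a prime, $k$ an algebraically closed field of characteristic $p$, $L$ a finite group with $p\mid |L|$, and $\alpha\in Z^2(L,k^\times)$. Then $\operatorname{HH}^1(k_\alpha L)\neq0$.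
\end{theorem}

\begin{theorem}\label{thm:field}
Let $k$ be any field of characteristic $p$, $L$ a finite group and $\alpha\in Z^2(L,k^\times)$. Then $\operatorname{HH}^1(k_\alpha L)=0$ if and only if $p\nmid|L|$.
\end{theorem}

The proof has three parts. In Section~\ref{sec:decomp} we decompose $\operatorname{HH}^1(k_\alpha L)$ over the conjugacy classes of $L$ and reduce both theorems to finding one element $x\in L$ with two properties: one concerns the cocycle, the other the centralizer of $x$ (Theorem~\ref{thm:A}). Sections~\ref{sec:tools}--\ref{sec:reduction} reduce the search to simple groups; the heart of this part is Proposition~\ref{prop:lift}, which lifts such an element from a quotient group although the cocycle itself does not descend to the quotient. Sections~\ref{sec:simple}--\ref{sec:sporadic} find the element in every finite simple group. This last part uses the classification of finite simple groups, standard facts on groups of Lie type, and data on sporadic groups printed in the ATLAS \cite{Atlas}; these are quoted, not derived again.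

\medskip\noindent\textbf{Notation.} We write $X'=[X,X]$ for the derived subgroup, $o(x)$ for the order of an element, and $n_p$ for the largest power of $p$ dividing the integer $n$. Every element $x$ of a finite group is uniquely a product $x=us=su$ with $u$ a $p$-element and $s$ a $p'$-element (an element of order prime to $p$). We call $u$ the \emph{$p$-part} and $s$ the \emph{$p'$-part} of $x$. Both are powers of $x$, so both are central in the centralizer of $x$.

\section{The centralizer decomposition}\label{sec:decomp}

Let $x\in L$ and $g\in C_L(x)$. Then $\hat g\hat x\hat g^{-1}$ is a scalar multiple of $\hat x$, say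
\[
\hat g\hat x\hat g^{-1}=\chi_x(g)\,\hat x,\qquad \chi_x(g)=\alpha(g,x)\,\alpha(x,g)^{-1}.
\]
Since $\hat g\hat h$ is a scalar multiple of $\widehat{gh}$, the map $\chi_x\colon C_L(x)\to k^\times$ is a homomorphism. The element $x$ is \emph{$\alpha$-regular} if $\chi_x=1$, that is, if $\hat x$ commutes with $\hat g$ whenever $x$ commutes with $g$. We write $k_{\chi_x}$ for the one-dimensional $kC_L(x)$-module afforded by $\chi_x$.

Recall that for a group $G$ and a $kG$-module $M$, the group $H^1(G,M)$ consists of the maps $c\colon G\to M$ with $c(gh)=c(g)+g\,c(h)$ modulo those of the form $g\mapsto m-gm$. If $G$ acts trivially, $H^1(G,M)=\operatorname{Hom}(G,M)$. If $G$ is finite and $p\nmid|G|$, then $H^1(G,M)=0$. Shapiro's lemma says that $H^1(G,\operatorname{Ind}_C^GM)\cong H^1(C,M)$ for a subgroup $C$ of a finite group $G$ and a $kC$-module $M$.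

\begin{proposition}\label{prop:decomp}
Let $k$ be any field and $A=k_\alpha L$, regarded as a $kL$-module by $g\cdot a=\hat ga\hat g^{-1}$. Then
\[
\operatorname{HH}^1(A)\cong H^1(L,A)\cong\bigoplus_x H^1\bigl(C_L(x),k_{\chi_x}\bigr),
\]
where $x$ runs over representatives of the conjugacy classes of $L$.
\end{proposition}

\begin{proof}
For a derivation $\partial$ put $c(g)=\partial(\hat g)\hat g^{-1}$. This expression does not change if $\hat g$ is multiplied by a scalar, so
\[
c(gh)=\partial(\hat g\hat h)(\hat g\hat h)^{-1}=\bigl(\partial(\hat g)\hat h+\hat g\,\partial(\hat h)\bigr)\hat h^{-1}\hat g^{-1}=c(g)+\hat g\,c(h)\,\hat g^{-1}.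
\]
Conversely, a $1$-cocycle $c$ defines a linear map $\partial(\hat g)=c(g)\hat g$, and the same computation read backward shows that $\partial$ is a derivation. The inner derivation $a\mapsto ba-ab$ corresponds to the coboundary $g\mapsto b-\hat gb\hat g^{-1}$. This gives the first isomorphism. For the second, $L$ permutes the lines $k\hat y$, and the lines with $y$ conjugate to $x$ form one orbit. The stabilizer of $k\hat x$ is $C_L(x)$, acting by $\chi_x$. Hence $A\cong\bigoplus_x\operatorname{Ind}_{C_L(x)}^Lk_{\chi_x}$, and Shapiro's lemma applies.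
\end{proof}

An $\alpha$-regular class thus contributes $\operatorname{Hom}(C_L(x),k)$, which is nonzero exactly when $p$ divides $|C_L(x):C_L(x)'|$. The class $x=1$ gives the derivations $\hat g\mapsto\varphi(g)\hat g$ of the introduction. The next example shows that the bound $\dim\operatorname{HH}^1\ge1$ of Theorem~\ref{thm:main} is sharp for odd $p$.

\begin{example}\label{ex:one}
Let $k$ be algebraically closed, $p$ odd, $L=C_p\rtimes C_{p-1}$ with faithful action, and $\alpha=1$. The class of $1$ contributes $\operatorname{Hom}(L,k)=0$, because $L/L'\cong C_{p-1}$. The elements of order $p$ form one class, with centralizer $C_p$, and contribute $\operatorname{Hom}(C_p,k)$, of dimension $1$. An element outside $C_p$ centralizes no element of order $p$, so its centralizer is a $p'$-group and contributes $0$. Hence $\dim\operatorname{HH}^1(kL)=1$.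
\end{example}

\begin{example}\label{ex:klein}
Let $p$ be odd and $L=\langle a\rangle\times\langle b\rangle\times\langle u\rangle\cong C_2\times C_2\times C_p$. For $\alpha=1$ each of the $4p$ elements contributes $\operatorname{Hom}(L,k)$, of dimension $1$, so $\dim\operatorname{HH}^1(kL)=4p$. Now let
\[
\alpha\bigl(a^ib^ju^m,\,a^{i'}b^{j'}u^{m'}\bigr)=(-1)^{ji'},
\]
a bimultiplicative function and hence a cocycle. Then $\hat a^2=\hat b^2=\hat u^p=1$, $\hat b\hat a=-\hat a\hat b$, and $\hat u$ is central. For $x=a^ib^ju^m$ we get $\chi_x(a)=(-1)^j$ and $\chi_x(b)=(-1)^i$, so the $\alpha$-regular elements are the $p$ elements of $\langle u\rangle$. The other elements contribute nothing: if $\chi_x(e)\ne1$, then $c(eg)=c(ge)$ gives $(\chi_x(e)-1)c(g)=(\chi_x(g)-1)c(e)$ for every cocycle $c$, so $c$ is a coboundary. Hence $\dim\operatorname{HH}^1(k_\alpha L)=p$. The twist has removed three quarters of $\operatorname{HH}^1$, but the $p$-elements have survived.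
\end{example}

It suffices, then, to find an $\alpha$-regular $x$ with $p$ dividing $|C_L(x):C_L(x)'|$. This condition behaves badly in an induction, because it cannot be read off from a Sylow $p$-subgroup of $C_L(x)$: in Example~\ref{ex:one} it fails for $x=1$ and holds for $x$ of order $p$, and both centralizers have Sylow $p$-subgroup $C_p$. We therefore ask that one specific element survive in the abelianization.

\begin{definition}
An element $x$ of a finite group $L$ is \emph{detecting} (in $L$, for the prime $p$) if its $p$-part $u$ satisfies $u\notin C_L(x)'$.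
\end{definition}

A detecting element has $u\neq1$. Being detecting does not involve the cocycle.

\begin{theorem}\label{thm:A}
Let $k$ be algebraically closed of characteristic $p$, $L$ a finite group with $p\mid|L|$, and $\alpha\in Z^2(L,k^\times)$. Then $L$ contains an element that is both $\alpha$-regular and detecting.
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:field} from Theorem~\ref{thm:A}]
Let $x$ be $\alpha$-regular and detecting, with $p$-part $u$ and $C=C_L(x)$. The image of $u$ in $C/C'$ is a nontrivial $p$-element, so $H^1(C,k_{\chi_x})=\operatorname{Hom}(C,k)\ne0$, and Proposition~\ref{prop:decomp} gives Theorem~\ref{thm:main}.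

Now let $k$ be arbitrary, with algebraic closure $\bar k$. The derivations of $A=k_\alpha L$ are the kernel of a $k$-linear map $\operatorname{Hom}_k(A,A)\to\operatorname{Hom}_k(A\otimes A,A)$, and the inner derivations are the image of a $k$-linear map $A\to\operatorname{Hom}_k(A,A)$. Kernels and images commute with field extension, so $\operatorname{HH}^1(k_\alpha L)\otimes_k\bar k\cong\operatorname{HH}^1(\bar k_\alpha L)$, which is nonzero if $p\mid|L|$. If $p\nmid|L|$, then $\operatorname{HH}^1(A)\cong H^1(L,A)=0$.
\end{proof}

From now on $k$ is algebraically closed of characteristic $p$.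

\section{Criteria for detecting and regular elements}\label{sec:tools}

The first lemma is the reason for our definition: since the $p$-part of $x$ is central in $C_L(x)$, whether $x$ is detecting depends only on a Sylow $p$-subgroup of $C_L(x)$.

\begin{lemma}\label{lem:transfer}
Let $C$ be a finite group, $Q$ a Sylow $p$-subgroup of $C$, and $u\in Z(C)$ a $p$-element. Then $u\in Q$, and $u\in C'$ if and only if $u\in Q'$.
\end{lemma}

\begin{proof}
A central $p$-element lies in some Sylow $p$-subgroup, hence in all of them. Let $t_1,\dots,t_n$ represent the left cosets of $Q$ in $C$. The transfer is the homomorphism $C\to Q/Q'$, $g\mapsto\prod_iq_i\,Q'$, where $gt_i=t_jq_i$ with $q_i\in Q$. Since $ut_i=t_iu$, it maps $u$ to $u^nQ'$. If $u\in C'$, then $u^n\in Q'$, because the target is abelian; as $p\nmid n$, we get $u\in Q'$. The converse holds because $Q'\le C'$.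
\end{proof}

\begin{lemma}\label{lem:criteria}
Let $x$ be an element of a finite group $L$ with $p$-part $u\neq1$, and let $C=C_L(x)$. Then $x$ is detecting in each of the following cases.
\begin{itemize}
\item[(a)] $C$ has abelian Sylow $p$-subgroups; in particular, $L$ has abelian Sylow $p$-subgroups.
\item[(b)] $|C|_p<o(u)^3$.
\item[(c)] $C$ is contained in a direct product $A\times Y$ with $A$ abelian and $u\notin Y$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $Q$ be a Sylow $p$-subgroup of $C$. In case (a), $Q'=1$, and Lemma~\ref{lem:transfer} applies. In case (c), $C'\le Y$.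

In case (b), suppose $u\in C'$, so that $u\in Q'$ by Lemma~\ref{lem:transfer}. Let $\lambda$ be a faithful complex linear character of $\langle u\rangle\le Z(Q)$ and $\psi$ an irreducible complex character of $Q$ lying over $\lambda$. In a representation affording $\psi$, the element $u$ acts as the scalar $\lambda(u)$, with determinant $\lambda(u)^{\psi(1)}$. The determinant is trivial on $Q'$, so $o(u)$ divides $\psi(1)$. Since $|\psi(g)|=\psi(1)$ on $\langle u\rangle$, we have $|Q|=\sum_{g\in Q}|\psi(g)|^2\ge o(u)\,\psi(1)^2\ge o(u)^3$, a contradiction.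
\end{proof}

The inequality in (b) cannot be relaxed: in a nonabelian group $Q$ of order $p^3$, a central element $u$ of order $p$ lies in $Q'$.

\begin{lemma}\label{lem:regular}
Every $p$-element of $L$ is $\alpha$-regular. If $x\in L$ has $p'$-part $s$, then $\chi_x(g)^{o(s)}=1$ for all $g\in C_L(x)$.
\end{lemma}

\begin{proof}
For $y\in L$, the power $\hat y^{\,o(y)}$ is a nonzero scalar, and conjugation by $\hat g$ with $g\in C_L(y)$ multiplies it by $\chi_y(g)^{o(y)}$. So $\chi_y^{o(y)}=1$. If $y$ is a $p$-element, this forces $\chi_y=1$, since $k^\times$ has no element of order $p$. If $x=us$, then $\hat x$ is a scalar multiple of $\hat u\hat s$ and $C_L(x)\le C_L(u)\cap C_L(s)$, so $\chi_x=\chi_u\chi_s=\chi_s$ on $C_L(x)$.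
\end{proof}

So a detecting $p$-element proves Theorem~\ref{thm:A} for all cocycles at once. Such elements also lift from quotients.

\begin{remark}\label{rem:naive}
Let $N\trianglelefteq L$ and let $\bar x\in L/N$ be detecting. Then every preimage $y$ of $\bar x$ is detecting in $L$: the $p$-part of $y$ maps to the $p$-part of $\bar x$, and $C_L(y)'$ maps into $C_{L/N}(\bar x)'$. If $\bar x$ is a $p$-element, the $p$-part of any preimage is again a preimage, and it is $\alpha$-regular by Lemma~\ref{lem:regular}.
\end{remark}

If detecting $p$-elements were all we ever used, this remark would be the whole passage to quotients. In a few simple groups, namely ${}^2F_4(q)$, ${}^2F_4(2)'$, $Ru$, $J_4$ for $p=3$ and $Th$ for $p=5$, our proof produces a detecting element with nontrivial $p'$-part. For such elements the cocycle matters, and the next section deals with it.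

\section{Lifting from a quotient by Clifford theory}\label{sec:clifford}

Let $N\trianglelefteq L$. The cocycle $\alpha$ does not in general define a cocycle on $L/N$, and a detecting element of $L/N$ may have no $\alpha$-regular preimage. In Example~\ref{ex:klein} with $N=\langle a\rangle$, the element $\bar b\bar u$ is detecting in the abelian group $L/N$, but neither $bu$ nor $abu$ is $\alpha$-regular. Clifford theory supplies the substitute: a simple $k_\alpha N$-module determines a subgroup of $L/N$ that does carry a natural cocycle.

Here $k_\alpha N$ is the span of the $\hat n$ with $n\in N$; conjugation by $\hat g$, $g\in L$, is an automorphism of this algebra. If $V$ is a $k_\alpha N$-module with representation $\rho$, let ${}^gV$ be the module with representation $\rho_g(a)=\rho(\hat g^{-1}a\hat g)$. This is an action of $L$ on the isomorphism classes of simple $k_\alpha N$-modules, and $N$ acts trivially. The \emph{stabilizer} of $V$ is $I=\{g\in L:{}^gV\cong V\}\ge N$, and ${}^gV\cong{}^{h}V$ if and only if $gI=hI$.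

For the induction to continue in $I/N$ we need $p$ to divide $|I/N|$.

\begin{lemma}\label{lem:stable}
Let $N\trianglelefteq L$ with $p\mid|L/N|$. There is a simple $k_\alpha N$-module $V$ whose stabilizer $I$ satisfies $p\mid|I/N|$.
\end{lemma}

\begin{proof}
Let $P$ be a Sylow $p$-subgroup of $L$; then $P_0=P\cap N$ is a Sylow $p$-subgroup of $N$. The group $H^2(P_0,k^\times)$ is annihilated by $|P_0|$, while $c\mapsto c^p$ is an automorphism of $k^\times$. Hence $H^2(P_0,k^\times)=0$ and $k_\alpha P_0\cong kP_0$, a local algebra, over which projective modules are free. As $k_\alpha N$ is free over $k_\alpha P_0$, every projective $k_\alpha N$-module restricts to a free $kP_0$-module. So $|N|_p$ divides $\dim P_V$ for the projective cover $P_V$ of every simple module $V$.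

Since $k$ is algebraically closed, $k_\alpha N\cong\bigoplus_V P_V^{\dim V}$, and so $|N|=\sum_V\dim V\cdot\dim P_V$. The group $P$ permutes the isomorphism classes of the $V$ and preserves $\dim V$ and $\dim P_V$. If no class were fixed, every orbit would have length divisible by $p$, and $p|N|_p$ would divide $|N|$, which is absurd. For a fixed class we have $PN\le I$, so $|I/N|$ is divisible by $|PN/N|=|L/N|_p>1$.
\end{proof}

\begin{proposition}\label{prop:lift}
Let $N\trianglelefteq L$, let $V$ be a simple $k_\alpha N$-module with stabilizer $I$, and put $\bar I=I/N$. There is $\beta\in Z^2(\bar I,k^\times)$ with the following property: if $\bar I$ contains a $\beta$-regular element that is detecting in $\bar I$, then $L$ contains an $\alpha$-regular element that is detecting in $L$.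
\end{proposition}

There are two difficulties. Given $\bar x\in\bar I$, we must select an $\alpha$-regular element in the coset $\bar x$; and its centralizer in $L$ need not lie in $I$, whereas the hypothesis only concerns $C_{\bar I}(\bar x)$. One object resolves both: a nonzero linear form $f$ on the span $A_{\bar x}$ of $\{\hat y:y\in\bar x\}$ that is invariant under conjugation. It is built by extending $\rho$ projectively to $I$, taking the trace $\tau$ on $A_{\bar x}$, and summing the conjugates of $\tau$.

Here is the construction in Example~\ref{ex:klein}, with $N=\langle a\rangle$ and $V=k$, $\rho(\hat a)=1$. Since $\hat b^{-1}\hat a\hat b=-\hat a$, the module ${}^bV$ has $\hat a$ acting as $-1$, so $I=\langle a,u\rangle$ and $\bar I=\langle\bar u\rangle$: the bad element $\bar b\bar u$ has been discarded. The module $V$ extends to $k_\alpha I$ by letting $\hat u$ act as $1$, and $\beta=1$. Take $\bar x=\bar u$, so that $A_{\bar x}=k\hat u+k\hat u\hat a$. The trace has $\tau(\hat u)=\tau(\hat u\hat a)=1$ and does not distinguish the regular preimage $u$ from the nonregular preimage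 $ua$. Its conjugate $\tau_b(z)=\tau(\hat b^{-1}z\hat b)$ has $\tau_b(\hat u)=1$ and $\tau_b(\hat u\hat a)=-1$. The sum $f=\tau+\tau_b$ has $f(\hat u)=2\ne0$ and $f(\hat u\hat a)=0$: it selects the regular preimage.

\begin{proof}[Proof of Proposition~\ref{prop:lift}]
For a coset $\bar t\in L/N$ let $A_{\bar t}$ be the span of the $\hat y$ with $y\in\bar t$. Then $A_{\bar t}=\hat t\,k_\alpha N$ for each $t\in\bar t$, and $A_{\bar t}A_{\bar t'}\subseteq A_{\bar t\bar t'}$. Let $\rho$ be the representation on $V$. As $k$ is algebraically closed and $V$ is simple, $\rho(k_\alpha N)=\operatorname{End}V$.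

\emph{Step 1: the cocycle $\beta$.} Fix a transversal $R\ni1$ of $N$ in $I$. For $r\in R$ we have ${}^{r^{-1}}V\cong V$, so there is $D_r\in GL(V)$ with
\begin{equation}\label{eq:Dr}
D_r\,\rho(a)\,D_r^{-1}=\rho(\hat ra\hat r^{-1})\qquad(a\in k_\alpha N);
\end{equation}
take $D_1=1$. Define linear maps $D\colon A_{rN}\to\operatorname{End}V$ by $D(\hat ra)=D_r\rho(a)$. For $y\in I$ the map $D(\hat y)$ is invertible. Let $r,r',r''\in R$ with $rr'\in r''N$, and write $\hat r\hat r'=\hat r''n$ with $n$ a unit of $k_\alpha N$. By \eqref{eq:Dr}, conjugation by $D_{r''}\rho(n)$ and conjugation by $D_rD_{r'}$ both send $\rho(a)$ to $\rho(\hat r\hat r'a(\hat r\hat r')^{-1})$. They therefore agree on $\operatorname{End}V$, and $D_{r''}\rho(n)=\beta(\bar r,\bar r')D_rD_{r'}$ for a scalar $\beta(\bar r,\bar r')\in k^\times$. For $a,a'\in k_\alpha N$ we have $\hat ra\,\hat r'a'=\hat r''n\,(\hat r'^{-1}a\hat r')\,a'$, and \eqref{eq:Dr} gives $D_{r'}\rho(\hat r'^{-1}a\hat r')=\rho(a)D_{r'}$. Hence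
\[
D(\hat ra\,\hat r'a')=\beta(\bar r,\bar r')\,D_rD_{r'}\,\rho(\hat r'^{-1}a\hat r')\rho(a')=\beta(\bar r,\bar r')\,D_r\rho(a)\,D_{r'}\rho(a'),
\]
that is,
\begin{equation}\label{eq:beta}
D(zz')=\beta(\bar t,\bar t')\,D(z)D(z')\qquad(\bar t,\bar t'\in\bar I,\ z\in A_{\bar t},\ z'\in A_{\bar t'}).
\end{equation}
Evaluating $D((\hat t\hat t')\hat t'')=D(\hat t(\hat t'\hat t''))$ by \eqref{eq:beta} and canceling the invertible factors gives the cocycle identity for $\beta$. Since $D_1=1$, we have $\beta(\bar t,1)=\beta(1,\bar t)=1$.

\emph{Step 2: the trace $\tau$.} Let $\bar x\in\bar I$ be $\beta$-regular and detecting in $\bar I$, with $p$-part $\bar u$. Let $\tilde C$ be the preimage in $L$ of $C_{L/N}(\bar x)$; then $\tilde C\cap I$ is the preimage of $C_{\bar I}(\bar x)$, and conjugation by $\hat g$, $g\in\tilde C$, preserves $A_{\bar x}$. Put $\tau(z)=\operatorname{tr}D(z)$ for $z\in A_{\bar x}$. For $h\in\tilde C\cap I$, apply \eqref{eq:beta} to the two sides of $\hat hz=(\hat hz\hat h^{-1})\hat h$: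
\[
\beta(\bar h,\bar x)\,D(\hat h)D(z)=\beta(\bar x,\bar h)\,D(\hat hz\hat h^{-1})D(\hat h).
\]
Regularity of $\bar x$ means $\beta(\bar h,\bar x)=\beta(\bar x,\bar h)$. So $D(\hat hz\hat h^{-1})=D(\hat h)D(z)D(\hat h)^{-1}$, and $\tau(\hat hz\hat h^{-1})=\tau(z)$.

\emph{Step 3: the invariant form $f$.} For $g\in\tilde C$ put $\tau_g(z)=\tau(\hat g^{-1}z\hat g)$. By Step~2, $\tau_g$ depends only on the coset of $g$ in $\Omega=\tilde C/(\tilde C\cap I)$. Put $f=\sum_{g\in\Omega}\tau_g$. Since $\tau_g(\hat h^{-1}z\hat h)=\tau_{hg}(z)$, the form $f$ is invariant under conjugation by $\hat h$ for all $h\in\tilde C$. In characteristic $p$ such a sum might vanish; it does not, because the $\tau_g$ are linearly independent. Indeed, fix a preimage $x$ of $\bar x$. For $a\in k_\alpha N$, formula \eqref{eq:beta} with $\bar t'=1$ gives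
\[
\tau_g(\hat xa)=\operatorname{tr}\bigl(M_g\,\rho_g(a)\bigr),\qquad M_g=D(\hat g^{-1}\hat x\hat g),
\]
and $M_g$ is invertible because $\hat g^{-1}\hat x\hat g$ is a nonzero multiple of some $\hat y$ with $y\in\bar x\subseteq I$. Distinct cosets in $\Omega$ give nonisomorphic simple modules ${}^gV$, so the map $k_\alpha N\to\prod_{g\in\Omega}\operatorname{End}({}^gV)$ is surjective. Given $g_0\in\Omega$, choose $a$ with $\rho_g(a)=0$ for $g\neq g_0$ and with $M_{g_0}\rho_{g_0}(a)$ an idempotent of rank one. Then $\tau_{g_0}(\hat xa)=1$ and $\tau_g(\hat xa)=0$ for $g\ne g_0$. Thus $f\ne0$, and there is $y\in\bar x$ with $f(\hat y)\ne0$.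

\emph{Step 4: $y$ is $\alpha$-regular.} If $h\in C_L(y)$, then $h\in\tilde C$, so $f(\hat y)=f(\hat h\hat y\hat h^{-1})=\chi_y(h)f(\hat y)$ and $\chi_y(h)=1$.

\emph{Step 5: moving a Sylow subgroup into $I$.} Let $Q$ be a Sylow $p$-subgroup of $C_L(y)$, acting on $\Omega$ by left multiplication. For $h\in Q$, Step~4 gives $\tau_{hg}(\hat y)=\tau_g(\hat h^{-1}\hat y\hat h)=\tau_g(\hat y)$, so $g\mapsto\tau_g(\hat y)$ is constant on $Q$-orbits. An orbit of length greater than $1$ has length divisible by $p$ and contributes $0$ to $f(\hat y)$. As $f(\hat y)\neq0$, some coset $g(\tilde C\cap I)$ is fixed by $Q$, which means $g^{-1}Qg\le I$. Replace $y$ and $Q$ by $g^{-1}yg$ and $g^{-1}Qg$. Since $g\in\tilde C$, still $y\in\bar x$ and $f(\hat y)\ne0$, so $y$ is $\alpha$-regular; and now $Q\le I$.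

Then $QN/N\le C_{\bar I}(\bar x)$. The $p$-part $u$ of $y$ maps to $\bar u$, and $\bar u\notin C_{\bar I}(\bar x)'\supseteq(QN/N)'$. So $u\notin Q'$, and Lemma~\ref{lem:transfer} gives $u\notin C_L(y)'$.
\end{proof}

\section{Reduction to simple groups}\label{sec:reduction}

Lemma~\ref{lem:stable} and Proposition~\ref{prop:lift} dispose of every group with a nontrivial normal subgroup of index divisible by $p$. In the remaining groups a minimal normal subgroup contains all $p$-elements, and we need a detecting element $x$ in one of its simple factors $K$. The element has to be regular for every cocycle on the whole group, where $C_L(x)$ may induce outer automorphisms on $K$. The Schur multiplier $M(K)$ controls this. We use the following property of it: for a perfect finite group $K$, $M(K)$ is a finite abelian group, the kernel of the universal central extension of $K$, and if $Y$ is a perfect group and $Z\le Z(Y)$ with $Y/Z\cong K$, then $Z$ is a quotient of $M(K)$.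

\begin{theorem}\label{thm:S}
Let $K$ be a nonabelian finite simple group with $p\mid|K|$. Then $K$ contains a detecting element whose $p'$-part $s$ satisfies $\gcd(o(s),|M(K)|)=1$.
\end{theorem}

The condition on $s$ holds when $s=1$ and when $M(K)=1$.

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:S}]
We use induction on $|L|$, for all cocycles simultaneously. Suppose there is $1\ne N\trianglelefteq L$ with $p\mid|L/N|$. Take $V$ and $I$ from Lemma~\ref{lem:stable} and $\beta$ from Proposition~\ref{prop:lift}. Since $|I/N|<|L|$ and $p\mid|I/N|$, the group $I/N$ has a $\beta$-regular detecting element by induction, and Proposition~\ref{prop:lift} finishes the proof.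

So assume that every nontrivial normal subgroup of $L$ has index prime to $p$. Let $N$ be a minimal normal subgroup. Then $p$ divides $|N|$, every $p$-subgroup of $L$ lies in $N$, and $N$ is a direct product of isomorphic simple groups. If $N$ is abelian, it is an abelian Sylow $p$-subgroup of $L$, and any $1\ne u\in N$ is detecting by Lemma~\ref{lem:criteria}(a) and $\alpha$-regular by Lemma~\ref{lem:regular}.

Let $N=K_1\times\dots\times K_n$ with $K_i\cong K$ nonabelian simple. The $K_i$ are the minimal normal subgroups of $N$, so $L$ permutes them. Take $x=us\in K_1$ as in Theorem~\ref{thm:S}.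

\emph{$x$ is detecting in $L$.} A Sylow $p$-subgroup $Q$ of $C_L(x)$ lies in $C_N(x)=C_{K_1}(x)\times K_2\times\dots\times K_n$. The derived subgroup of this product meets $K_1$ in $C_{K_1}(x)'$, which does not contain $u$. So $u\notin Q'$, and $u\notin C_L(x)'$ by Lemma~\ref{lem:transfer}.

\emph{$x$ is $\alpha$-regular.} Let $Y=\{c\hat y:c\in k^\times,\ y\in K_1\}$, a group with central subgroup $k^\times$ and $Y/k^\times\cong K_1$. As $K_1$ is perfect, $Y=k^\times Y'$. Taking derived subgroups gives $Y'=Y''$, so $Y'$ is perfect, and $Y'/(Y'\cap k^\times)\cong K_1$. Hence $Y'\cap k^\times$ is a quotient of $M(K)$. Let $g\in C_L(x)$. Since $1\ne x\in K_1\cap gK_1g^{-1}$, the element $g$ normalizes $K_1$, so $\hat g$ normalizes $Y$ and $Y'$. Choose $c\in k^\times$ with $c\hat x\in Y'$. Then $\chi_x(g)\,c\hat x=\hat g(c\hat x)\hat g^{-1}\in Y'$, so $\chi_x(g)\in Y'\cap k^\times$ and $\chi_x(g)^{|M(K)|}=1$. By Lemma~\ref{lem:regular} also $\chi_x(g)^{o(s)}=1$. The two exponents are coprime, so $\chi_x(g)=1$.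
\end{proof}

\section{The simple groups; alternating groups}\label{sec:simple}

The rest of the paper proves Theorem~\ref{thm:S}. By the classification, a nonabelian finite simple group $K$ is an alternating group, one of the $26$ sporadic groups, the Tits group ${}^2F_4(2)'$, or $K=G^F/Z(G^F)$, where $G$ is a simple simply connected algebraic group over $\overline{\mathbb F}_r$ for a prime $r$, $F$ is a Steinberg endomorphism of $G$, and the group of fixed points $G^F$ is perfect. The derived groups $Sp_4(2)'\cong A_6$, $G_2(2)'\cong U_3(3)$ and ${}^2G_2(3)'\cong L_2(8)$ are covered by this list. Unless we say otherwise, we exhibit a detecting $p$-element, so that $s=1$.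

Groups of Lie type come as central quotients, and the centralizer of $\bar u$ in $H/Z$ can be larger than the image of $C_H(u)$. The following lemma says what has to be checked.

\begin{lemma}\label{lem:central}
Let $H$ be a finite group, $Z\le Z(H)$, $K=H/Z$, and $u\in H$ a $p$-element with image $\bar u\in K$. Suppose that
\begin{itemize}
\item[(i)] $u$ is not conjugate in $H$ to $uz$ for any $1\ne z\in Z$, and
\item[(ii)] $u\notin C_H(u)'Z$.
\end{itemize}
Then $\bar u$ is detecting in $K$. If $p\nmid|Z|$ and $u\notin C_H(u)'$, then \textup{(i)} and \textup{(ii)} hold.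
\end{lemma}

\begin{proof}
The image of $g\in H$ centralizes $\bar u$ if and only if $gug^{-1}\in uZ$. So (i) gives $C_K(\bar u)=C_H(u)/Z$ and $C_K(\bar u)'=C_H(u)'Z/Z$, and (ii) says that $\bar u$ is not in this group. Let $p\nmid|Z|$ and $z\in Z$. Then $uz$ has $p$-part $u$ and $p'$-part $z$. If $uz$ is conjugate to $u$, it is a $p$-element, so $z=1$. If $uz\in C_H(u)'$, then its power $u$ lies in $C_H(u)'$.
\end{proof}

\begin{proposition}\label{prop:alt}
Theorem~\ref{thm:S} holds for $K=A_n$, $n\ge5$.
\end{proposition}

\begin{proof}
Let $p$ be odd and $u$ a $p$-cycle; it exists in $A_n$ since $p\le n$. Its centralizer in $S_n$ is $\langle u\rangle\times S_{n-p}$, where $S_{n-p}$ acts on the fixed points of $u$, and Lemma~\ref{lem:criteria}(c) applies. Let $p=2$. The Sylow $2$-subgroups of $A_5$ have order $4$, so Lemma~\ref{lem:criteria}(a) applies. For $n\ge6$ the even permutation $u=(1\,2\,3\,4)(5\,6)$ has $C_{S_n}(u)=\langle(1\,2\,3\,4)\rangle\times\langle(5\,6)\rangle\times S_{n-6}$, and Lemma~\ref{lem:criteria}(c) applies again.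
\end{proof}

The idea is that $u$ has a nontrivial cycle whose length occurs only once, so that the centralizer acts on that cycle through an abelian group. The same idea, with an eigenspace or a root subgroup in place of the cycle, handles most groups of Lie type.

\section{Groups of Lie type}\label{sec:lie}

\subsection{Standard facts and division into cases}\label{sub:facts}

Let $H$ be a connected reductive group over $\overline{\mathbb F}_r$ with maximal torus $T$, root system $\Phi$, root subgroups $U_\gamma$ ($\gamma\in\Phi$) and Weyl group $W=N_H(T)/T$. Each $U_\gamma$ is isomorphic to the additive group of $\overline{\mathbb F}_r$, and $t\in T$ acts on it by multiplication with $\gamma(t)$. For a cocharacter $v\colon\mathbb G_m\to T$ we have $\gamma(v(c))=c^{\langle\gamma,v\rangle}$; the coroot of $\gamma$ is $\gamma^\vee$. An element of finite order is semisimple if its order is prime to $r$ and unipotent if its order is a power of $r$; a semisimple element lies in a maximal torus. We use the following facts.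
\begin{itemize}
\item[(F1)] $[H,H]$ is generated by the $U_\gamma$, and $Z(H)=\bigcap_{\gamma}\ker\gamma\le T$. For roots $\gamma\ne\pm\gamma'$, the commutator $[U_\gamma,U_{\gamma'}]$ lies in the product of the $U_{i\gamma+j\gamma'}$ with $i,j\ge1$ and $i\gamma+j\gamma'\in\Phi$.
\item[(F2)] For $s\in T$, the group $C_H(s)^\circ$ is reductive and generated by $T$ and the $U_\gamma$ with $\gamma(s)=1$. Its Weyl group is a subgroup of $W$, and $C_H(s)/C_H(s)^\circ$ is isomorphic to a section of $W$ \cite[\S3.5]{Carter}. If $H$ is simple and simply connected, $C_H(s)$ is connected.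
\end{itemize}
Now let $G$ and $F$ be as in Section~\ref{sec:simple}.
\begin{itemize}
\item[(F3)] (Lang--Steinberg) The map $g\mapsto g^{-1}F(g)$ from $G$ to $G$ is surjective. There is an $F$-stable Borel subgroup $B=T_0U$ with $F$-stable maximal torus $T_0$ and unipotent radical $U$; all $F$-stable Borel subgroups are $G^F$-conjugate. Moreover $Z(G^F)=Z(G)^F$, of order prime to $r$.
\item[(F4)] Suppose $G^F$ is not a Suzuki or Ree group ${}^2B_2$, ${}^2G_2$, ${}^2F_4$. There are a power $q$ of $r$ and an automorphism $\tau_0$ of the cocharacter lattice of $T_0$, induced by a symmetry of the Dynkin diagram, with $F(v(c))=(\tau_0v)(c^q)$. For $w\in W$ with representative $\dot w$ choose $g$ with $g^{-1}F(g)=\dot w$. Then $F(gtg^{-1})=g\dot wF(t)\dot w^{-1}g^{-1}$ for $t\in T_0$. So $T_w=gT_0g^{-1}$ is $F$-stable, and if we identify its roots and cocharacters with those of $T_0$ by means of $g$, then $F(v(c))=(w\tau_0v)(c^q)$ on $T_w$. We call $T_w$ a torus \emph{of type $w$}.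
\end{itemize}

The cases are distributed as follows.
\begin{center}
\begin{tabular}{lll}
\hline
type of $K$ & prime $p$ & treated in\\
\hline
any & $p=r$ & \S\ref{sub:defining}\\
$A$, ${}^2A$ & $p\ne r$ odd & \S\ref{sub:classical}, \S\ref{sub:typeAodd}\\
$A$, ${}^2A$ & $p=2\ne r$ & \S\ref{sub:typeA2}\\
$B$, $C$, $D$, ${}^2D$ & $p\ne r$ odd & \S\ref{sub:classical}\\
$B$, $C$, $D$, ${}^2D$ & $p=2\neq r$ & \S\ref{sub:highest}\\
$G_2,{}^3D_4,F_4,E_6,{}^2E_6,E_7,E_8$ & $p\mid q^2-1$ & \S\ref{sub:highest}\\
$G_2,{}^3D_4,F_4,E_6,{}^2E_6,E_7,E_8$ & $p\nmid q(q^2-1)$ & \S\ref{sub:exceptional}\\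
${}^2B_2,{}^2G_2,{}^2F_4$ & $p\ne r$ & \S\ref{sub:ree}\\
\hline
\end{tabular}
\end{center}

For large primes the Sylow subgroups are abelian, by the next lemma. Its hypothesis cannot be dropped: for $r$ odd, $SL_2$ has Weyl group of order $2$ and contains the quaternion group of order $8$.

\begin{lemma}\label{lem:weyl}
Let $H$ be a connected reductive group over $\overline{\mathbb F}_r$, and let $p\ne r$ be a prime not dividing the order of the Weyl group $W$ of $H$. Then every finite $p$-subgroup $P$ of $H$ is abelian.
\end{lemma}

\begin{proof}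
The elements of $P$ are semisimple. By (F2), $C_H(s)/C_H(s)^\circ$ is a $p'$-group for semisimple $s$, so
\begin{quote}
$(*)$ a $p$-subgroup of $C_H(s)$ lies in $C_H(s)^\circ$.
\end{quote}
The same holds in $\bar H=H/Z(H)$, which has the same roots and the same Weyl group.

We use induction on $\dim H$. If some $z\in Z(P)$ is not central in $H$, then $P\le C_H(z)^\circ$ by $(*)$. This is a connected reductive group of smaller dimension whose Weyl group is a subgroup of $W$, so $P$ is abelian by induction. So let $Z(P)\le Z(H)$, and suppose that $P$ is not abelian. Choose $x\in P\setminus Z(P)$ whose image in $P/Z(P)$ is central; then $[x,P]\le Z(P)\le Z(H)$. The image of $P$ in $\bar H$ centralizes $\bar x$, so it lies in $C_{\bar H}(\bar x)^\circ$ by $(*)$. Let $T$ be a maximal torus containing $x$. By (F2), $C_{\bar H}(\bar x)^\circ$ is generated by the images of $T$ and of the $U_\gamma$ with $\gamma(x)=1$, so it is the image of $C_H(x)^\circ$. Hence $P\le C_H(x)^\circ Z(H)$ centralizes $x$, contrary to $x\notin Z(P)$.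
\end{proof}

\subsection{Defining characteristic: regular unipotent elements}\label{sub:defining}

Let $p=r$. We want a unipotent element whose centralizer is confined to a Borel subgroup and which is far from the commutator subgroup of $U$. A unipotent element $u\in G$ is \emph{regular} if $\dim C_G(u)$ equals the rank of $G$; in $SL_n$ these are the elements with a single Jordan block. The regular unipotent elements form one conjugacy class of $G$, each lies in a unique Borel subgroup, and a regular unipotent element of $U$ has nontrivial component at every simple root \cite[\S5.1]{Carter}.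

The class is $F$-stable, since $F$ is a bijective endomorphism and $C_G(F(u))=F(C_G(u))$. It contains an $F$-fixed element: if $F(u_1)=hu_1h^{-1}$, choose $g$ with $g^{-1}F(g)=h^{-1}$; then $F(gu_1g^{-1})=F(g)hu_1h^{-1}F(g)^{-1}=gu_1g^{-1}$. The unique Borel subgroup containing this element is $F$-stable, hence $G^F$-conjugate to $B$. So there is a regular unipotent element $u\in U^F$. By uniqueness, $C_G(u)\le N_G(B)=B$. A Sylow $p$-subgroup $Q$ of $C_{G^F}(u)$ consists of unipotent elements of $B$, so $Q\le U$. By (F1), $Q'\le[U,U]$ lies in the product of the $U_\gamma$ over the positive roots $\gamma$ that are not simple, and $u$ is not in this product. So $u\notin C_{G^F}(u)'$ by Lemma~\ref{lem:transfer}, and Lemma~\ref{lem:central} applies because $p\nmid|Z(G^F)|$.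

From now on $p\neq r$.

\subsection{Classical groups, $p$ odd: a multiplicity-free subspace}\label{sub:classical}

Let $H$ be one of $SL_n(q)$ with $p\nmid q-1$; $SU_n(q)$ with $p\nmid q+1$; $Sp_n(q)$; or $\Omega_n^{(\pm)}(q)$, with $n$ even if $q$ is even (for $q$ even, the groups of type $B$ are symplectic groups). Then $K=H/Z(H)$, and $|Z(H)|$ divides $q-1$, $q+1$, $2$, $2$ respectively, so $p\nmid|Z(H)|$. Let $V$ be the natural module, over $\mathbb F=\mathbb F_{q^2}$ in the unitary case and $\mathbb F=\mathbb F_q$ otherwise. Let $u_0\in H$ have order $p$. As $p\ne r$, $V$ is a semisimple $\mathbb F\langle u_0\rangle$-module.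

The plan is to cut $u_0$ down. Suppose $V=Y\oplus Y_1$, where $Y\ne0$ is a submodule that has no trivial constituent and is a sum of pairwise nonisomorphic simple modules, and suppose that $u=u_0|_Y\oplus1_{Y_1}$ lies in $H$. Then $u$ has order $p$, $Y=(u-1)V$ is preserved by $C_H(u)$, and $C_H(u)$ acts on $Y$ through the unit group of $\operatorname{End}_{\mathbb F\langle u_0\rangle}(Y)$, a product of finite division rings, that is, of fields. So $C_H(u)'$ acts trivially on $Y$ while $u$ does not, and Lemma~\ref{lem:central} shows that $\bar u$ is detecting. It remains to find $Y$ and $Y_1$.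

\emph{The linear case.} Let $Y$ be a nontrivial simple submodule and $Y_1$ any complement. Then $(\det u)^p=1$ in $\mathbb F_q^\times$, and $p\nmid q-1$ gives $\det u=1$.

\emph{The cases with a form.} Let $\Psi$ be the nondegenerate alternating form, hermitian form, or polar form of the quadratic form. Then $\Psi(a,b)=\eta\,\sigma(\Psi(b,a))$ with $\eta=\pm1$, where $\sigma(c)=c^q$. Now $Y$ must be nondegenerate, so that we can take $Y_1=Y^\perp$.

If some nontrivial simple submodule $Y$ has $\Psi|_Y\ne0$, then $Y\cap Y^\perp$ is a proper submodule of $Y$, hence zero, and $Y$ is as required. So assume that $\Psi$ vanishes on every nontrivial simple submodule. Let $X$ be one. Since $V$ is a sum of simple submodules and $X^\perp\ne V$, there is a simple submodule $X_1\not\le X^\perp$. The submodules $X_1\cap X^\perp$ and $X\cap X_1^\perp$ are proper, hence zero, so $\Psi$ pairs $X$ and $X_1$ nondegenerately; also $X\cap X_1=0$, as $X\le X^\perp$. The module $X_1$ is nontrivial: otherwise $\Psi((u_0-1)a,a_1)=0$ for all $a\in X$, $a_1\in X_1$, while $(u_0-1)X=X$. So $\Psi$ vanishes on $X_1$,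 and $Y=X\oplus X_1$ is nondegenerate. We claim that $X\not\cong X_1$; this is where $p\ne2$ is needed.

Suppose that $\phi\colon X\to X_1$ is an isomorphism of modules, and put $b(a,a')=\Psi(a,\phi a')$, a nondegenerate $u_0$-invariant form on $X$. For $c\in\{1,u_0\}$, the set $\{a+\phi ca:a\in X\}$ is a submodule isomorphic to $X$, so $\Psi$ vanishes on it. Expanding $\Psi(a+\phi ca,\,a'+\phi ca')=0$ gives
\[
b(a,ca')=-\eta\,\sigma\bigl(b(a',ca)\bigr)\qquad(a,a'\in X).
\]
The case $c=1$, applied to the pair $(u_0a,a')$, reads $b(u_0a,a')=-\eta\,\sigma(b(a',u_0a))$. Comparing with the case $c=u_0$ and using invariance, we get $b(a,u_0a')=b(u_0a,a')=b(a,u_0^{-1}a')$. So $u_0^2=1$ on $X$, which is impossible since $u_0$ has odd order and $X$ is nontrivial.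

In either case $u=u_0|_Y\oplus1_{Y^\perp}$ preserves $\Psi$, and also the quadratic form, which is additive on orthogonal sums. It lies in $H$: in the unitary case $\det u$ lies in the group of order $q+1$ and $(\det u)^p=1$, so $\det u=1$; in the orthogonal case $\Omega$ is a normal subgroup of $2$-power index in the full orthogonal group and so contains all elements of odd order.

\subsection{Linear and unitary groups, $p$ odd dividing $q-\delta$}\label{sub:typeAodd}

Write $SL_n^\delta(q)$, $\delta=\pm1$, for $SL_n(q)$ and $SU_n(q)$ respectively, and define $GL_n^\delta(q)$ in the same way. Let $\mu_m$ be the group of $m$th roots of unity in $\overline{\mathbb F}_r$. The center $Z$ of $H=SL_n^\delta(q)$ consists of the scalars $\lambda\in\mu_{q-\delta}$ with $\lambda^n=1$. The new difficulty is that $p$ may divide $|Z|$. We shall use that $C_H(u)$ acts by scalars on every one-dimensional eigenspace of $u$ over $\overline{\mathbb F}_r$, so that $C_H(u)'$ acts trivially on it. Consequently: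
\begin{quote}
$(**)$ if $u\in H$ has two different eigenvalues of multiplicity one, then $u\notin C_H(u)'Z$,
\end{quote}
because an element of $C_H(u)'Z$ acts on both eigenlines by the same scalar.

Let $p$ be odd with $p\mid q-\delta$, let $\zeta\in\mu_{q-\delta}$ have order $p$, and let $u=\operatorname{diag}(\zeta,\zeta^{-1},1,\dots,1)$, in an orthonormal basis if $\delta=-1$. The eigenvalues $\zeta\ne\zeta^{-1}$ have multiplicity one, so condition (ii) of Lemma~\ref{lem:central} holds by $(**)$. If $p\nmid n$, then $p\nmid|Z|$ and we are done. Let $p\mid n$, so that $n=p=3$ or $n\ge5$. We need condition (i), and we note that if $u$ is conjugate to $\lambda u$, multiplication by $\lambda$ preserves the multiset of eigenvalues of $u$. If $n\ge5$, then $1$ is the only eigenvalue of multiplicity at least $2$, so $\lambda=1$.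

If $n=p=3$, condition (i) fails for this $u$, since $\zeta u=\operatorname{diag}(\zeta^{-1},1,\zeta)$. If $9\mid q-\delta$, take $\zeta$ of order $9$ instead. Again $(**)$ applies. For $\lambda\in Z$ we have $\lambda^3=1$; the only element of order dividing $3$ in $\{\lambda\zeta,\lambda\zeta^{-1},\lambda\}$ is $\lambda$, and in $\{\zeta,\zeta^{-1},1\}$ it is $1$, so equality of these sets forces $\lambda=1$. If $(q-\delta)_3=3$, we compute from $|H|=q^3(q^2-1)(q^3-\delta)$. Here $q+\delta=(q-\delta)+2\delta$ is prime to $3$, and $q^3-\delta=(q-\delta)\bigl((q-\delta)^2+3\delta q\bigr)$ has $3$-part $9$. So $|H|_3=27$, $|K|_3=9$, and Lemma~\ref{lem:criteria}(a) applies.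

\subsection{Linear and unitary groups, $p=2$}\label{sub:typeA2}

Let $q$ be odd. If $n=2$, the Sylow $2$-subgroups of $K=L_2(q)$ are dihedral groups or four-groups of order $2^m$, $m\ge2$. They contain an element of order $2^{m-1}>1$, and $2^m<2^{3(m-1)}$, so Lemma~\ref{lem:criteria}(b) applies.

Let $n\ge3$ and $H=SL_n^\delta(q)$. The element $\operatorname{diag}(\zeta,\zeta^{-1},1,\dots,1)$ with $\zeta\in\mu_{q-\delta}$ is of no use when $(q-\delta)_2=2$, since then $\zeta=\zeta^{-1}$. We take eigenvalues outside $\mu_{q-\delta}$; this also keeps them apart from the other eigenvalues under multiplication by central scalars. Let $\zeta\in\mathbb F_{q^2}^\times$ have order $(q^2-1)_2\ge8$. There is $A\in GL_2^\delta(q)$ with eigenvalues $\zeta$ and $\zeta^{\delta q}$: for $\delta=1$, multiplication by $\zeta$ on the $\mathbb F_q$-space $\mathbb F_{q^2}$; for $\delta=-1$, the map $\operatorname{diag}(\zeta,\zeta^{-q})$ on a hyperbolic pair, an isometry because $\zeta\cdot(\zeta^{-q})^q=1$. Put $d=\det A=\zeta^{1+\delta q}$ and $u=A\oplus d^{-1}\oplus1_{n-3}\in H$, a $2$-element.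

Since $(q-\delta)_2<(q^2-1)_2$, we have $\zeta^{q-\delta}\neq1$. Hence $\zeta\ne\zeta^{\delta q}$, and neither of these two generators of $\langle\zeta\rangle$ lies in $\mu_{q-\delta}$. As $1+\delta q=\delta(q+\delta)$, the element $d$ has order $(q^2-1)_2/(q+\delta)_2=(q-\delta)_2\ge2$; so $1\ne d\in\mu_{q-\delta}$. Thus $\zeta$ and $\zeta^{\delta q}$ are eigenvalues of multiplicity one, and $(**)$ gives condition (ii) of Lemma~\ref{lem:central}.

For condition (i), let $u$ be conjugate to $\lambda u$ with $\lambda\in Z\le\mu_{q-\delta}$. Multiplication by $\lambda$ preserves the multiset of eigenvalues and the subgroup $\mu_{q-\delta}$, so it preserves $\{\zeta,\zeta^{\delta q}\}$ and the multiset consisting of $d^{-1}$ and $n-3$ copies of $1$. If $n=3$, then $\lambda d^{-1}=d^{-1}$. If $n\ge5$, then $1$ is the only repeated eigenvalue. In both cases $\lambda=1$. If $n=4$ and $\lambda\ne1$, then $\lambda$ interchanges $d^{-1}$ and $1$, so $\lambda=d^{-1}=d=-1$, and it interchanges $\zeta$ and $\zeta^{\delta q}$, so $\zeta^{\delta q}=-\zeta$. Then $-1=d=\zeta\cdot\zeta^{\delta q}=-\zeta^2$,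 contrary to $o(\zeta)\ge8$.

\subsection{The highest coroot}\label{sub:highest}

Suppose that the root system of $G$ is not of type $A$, that $G^F$ is not a Suzuki or Ree group, and that $p\mid q-\varepsilon$ for some $\varepsilon=\pm1$, with $4\mid q-\varepsilon$ if $p=2$. Such an $\varepsilon$ exists whenever $p\mid q^2-1$, in particular for $p=2$ and $p=3$. In $SL_n$ the element used in \S\ref{sub:typeAodd} is conjugate to $\theta^\vee(\zeta)=\operatorname{diag}(\zeta,1,\dots,1,\zeta^{-1})$, where $\theta$ is the highest root. This description makes sense in every type, and the root subgroup $U_\theta$ takes over the role of the eigenline.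

The diagram symmetry $\tau_0$ fixes $\theta^\vee$, and the longest element $w_0\in W$, which maps positive roots to negative roots, sends $\theta^\vee$ to $-\theta^\vee$. Let $T$ be a torus of type $1$ if $\varepsilon=1$ and of type $w_0$ if $\varepsilon=-1$. By (F4), $F(\theta^\vee(c))=\theta^\vee(c^{\varepsilon q})$ on $T$. Let $\zeta$ have order $p$ if $p$ is odd and order $4$ if $p=2$, and put $u=\theta^\vee(\zeta)$. Then $\zeta^{q-\varepsilon}=1$, so $\zeta^{\varepsilon q}=\zeta$ and $u\in T^F$. What we need from the order of $\zeta$ is that $\zeta^2\ne1$.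

The highest root is long, so $\langle\gamma,\theta^\vee\rangle\in\{0,\pm1\}$ for all roots $\gamma\ne\pm\theta$, while $\langle\theta,\theta^\vee\rangle=2$. The extended Dynkin diagrams show that, outside type $A$, exactly one simple root $\gamma_0$ is not orthogonal to $\theta$, and $\langle\gamma_0,\theta^\vee\rangle=1$. Hence $\gamma_0(\theta^\vee(c))=c$, so $\theta^\vee$ is injective and $u$ is a $p$-element of order $o(\zeta)$. Also $\gamma(u)=\zeta^{\langle\gamma,\theta^\vee\rangle}$ equals $1$ only if $\gamma\perp\theta$. By (F2), $C=C_G(u)$ is connected reductive and generated by $T$ and the $U_\gamma$ with $\gamma\perp\theta$. We verify the conditions of Lemma~\ref{lem:central} for $H=G^F$ and $Z=Z(G^F)$, where $C_H(u)=C^F$.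

\emph{Condition (ii).} If $\gamma\perp\theta$ and $i,j\ge1$, then $i\theta+j\gamma$ is longer than $\theta$ and so is not a root. By (F1), $U_\gamma$ centralizes $U_\theta$. So $[C,C]$, which is generated by these $U_\gamma$, centralizes $U_\theta$, and so does $Z(G)$. But $u$ acts on $U_\theta$ by $\zeta^2\ne1$. Hence $u\notin[C,C]Z(G)\supseteq(C^F)'Z$.

\emph{Condition (i).} Let $gug^{-1}=uz$ with $g\in G^F$ and $z\in Z$. Then $gCg^{-1}=C_G(uz)=C$, so $g$ normalizes $Z(C)^\circ$. All simple roots but one are orthogonal to $\theta$, so the roots of $C$ span a space of dimension $\dim T-1$, and the torus $Z(C)^\circ$ has dimension $1$ by (F1). It contains $\theta^\vee(\mathbb G_m)$, so it equals $\theta^\vee(\mathbb G_m)\cong\mathbb G_m$. The only automorphisms of the algebraic group $\mathbb G_m$ are $c\mapsto c^{\pm1}$, so $uz=u^{\pm1}$. If $uz=u^{-1}$, then $u^2=z^{-1}\in Z(G)$; but $\gamma_0(u^2)=\zeta^2\ne1$. So $uz=u$ and $z=1$. This step is the one that excludes type $A$; we saw in \S\ref{sub:typeAodd} that condition (i) can fail in $SL_3$.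

\subsection{Exceptional groups, $p\nmid q^2-1$}\label{sub:exceptional}

Let $G^F$ have type $G_2$, ${}^3D_4$, $F_4$, $E_6$, ${}^2E_6$, $E_7$ or $E_8$, and let $p\nmid q^2-1$. Then $p\ge5$, and the order $e$ of $q$ modulo $p$ satisfies $e\ge3$ and $e\mid p-1$. The order of $W$ is the product of its degrees:
\begin{center}
\begin{tabular}{ll@{\qquad}ll}
\hline
$G_2$ & $2,6$ & $E_6$ & $2,5,6,8,9,12$\\
$D_4$ & $2,4,4,6$ & $E_7$ & $2,6,8,10,12,14,18$\\
$F_4$ & $2,6,8,12$ & $E_8$ & $2,8,12,14,18,20,24,30$\\
\hline
\end{tabular}
\end{center}
If $p\nmid|W|$, the Sylow $p$-subgroups of $G^F$, and hence of $K$, are abelian by Lemma~\ref{lem:weyl}, and Lemma~\ref{lem:criteria}(a) applies. Otherwise $p=5$, $e=4$ and the type is $E_6$, ${}^2E_6$, $E_7$ or $E_8$; or $p=7$, $e\in\{3,6\}$ and the type is $E_7$ or $E_8$.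

For $E_6,E_7,E_8$, the order $|G^F|$ is a power of $q$ times $\prod_d(q^d-1)$ over the degrees $d$; for ${}^2E_6$, the factors $q^5-1$ and $q^9-1$ are replaced by $q^5+1$ and $q^9+1$, which are prime to $5$ when $e=4$ because $4\nmid10$ and $4\nmid18$. Let $\Phi_e$ be the $e$th cyclotomic polynomial and $a(e)$ its multiplicity in the order polynomial; in our cases $a(e)$ is the number of degrees divisible by $e$. The prime $p$ divides $q^d-1$ if and only if $e\mid d$, and then $(q^d-1)_p=(q^e-1)_p\,(d/e)_p=\Phi_e(q)_p\,(d/e)_p$. Leave aside $E_8$ with $p=5$. The degrees divisible by $e$ are $8,12$ for $E_6,{}^2E_6,E_7$ with $e=4$; they are $6,12,18$ for $E_7$ and $12,18,24,30$ for $E_8$ with $e\in\{3,6\}$. In all these cases $d/e$ is prime to $p$, so $|G^F|_p=(\Phi_e(q)_p)^{a(e)}$. By the Sylow theorems for $\Phi_e$-tori of Brou\'e and Malle (see \cite[Theorem~25.11]{MT}), there is an $F$-stable torus $S\le G$ with $|S^F|=\Phi_e(q)^{a(e)}$. So the abelian group $S^F$ contains a Sylow $p$-subgroup of $G^F$, and Lemma~\ref{lem:criteria}(a) applies.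

\emph{The case $E_8$, $p=5$, $q\equiv2,3\pmod5$.} The degree $20=4\cdot5$ contributes a further factor $5$, and the argument above breaks down. Instead we construct an element $u$ of order $5$ such that the semisimple part of its centralizer has center of order prime to $5$. Here $Z(G)=1$, $K=G^F$ and $\tau_0=1$. Identify the cocharacter lattice with the $E_8$-lattice $\Lambda\subset\mathbb R^8$, which contains all integer vectors with even coordinate sum; the roots are $\pm e_i\pm e_j$ ($i<j$) and $\frac12(\pm1,\dots,\pm1)$ with an even number of minus signs, and $\langle\ ,\ \rangle$ is the standard inner product. Let $v=(2,4,0,\dots,0)\in\Lambda$, let $\zeta$ have order $5$, and let $u=v(\zeta)$. The values $\langle\gamma,v\rangle$ are $\pm2,\pm6$ for $\gamma=\pm e_1\pm e_2$; $\pm2$ and $\pm4$ for $\pm e_1\pm e_j$ and $\pm e_2\pm e_j$ with $j\ge3$; $\pm1,\pm3$ for the half-integral roots; and $0$ for $\pm e_i\pm e_j$ with $3\le i<j\le8$. So $o(u)=5$, and $\gamma(u)=1$ only for the roots of the last kind, which form a system of type $D_6$. By (F2), $C=C_G(u)$ is connected and $[C,C]$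 is semisimple of type $D_6$, so $|Z([C,C])|$ divides $4$. The element $u$ is central in $C$ and has order $5$, so $u\notin[C,C]$.

It remains to place $u$ in $G^F$. Let $w$ map $e_1\mapsto e_2\mapsto-e_1$ and $e_3\mapsto-e_3$, and fix the other $e_i$. This is a signed permutation with two sign changes, so $w\in W(D_8)\le W(E_8)$. (On the plane $\mathbb Re_1+\mathbb Re_2=\mathbb C$, $w$ is multiplication by $i$ and $v=2(1+2i)$; the choice of $v$ comes from $(2i-1)(1+2i)=-5$.) We have $wv=(-4,2,0,\dots,0)$ and $w^{-1}v=(4,-2,0,\dots,0)$, so
\begin{align*}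
q=5m+2:&\qquad qwv-v=5\,(-4m-2,\ 2m,\ 0,\dots,0)\in5\Lambda,\\
q=5m+3:&\qquad qw^{-1}v-v=5\,(4m+2,\ -2m-2,\ 0,\dots,0)\in5\Lambda.
\end{align*}
In a torus of type $w$, respectively $w^{-1}$, (F4) gives $F(u)u^{-1}=(qw^{\pm1}v-v)(\zeta)=1$. Thus $u\in G^F=K$, and $u\notin[C,C]\supseteq(C^F)'=C_K(u)'$.

\subsection{Suzuki and Ree groups}\label{sub:ree}

The Weyl groups of types $B_2$, $G_2$, $F_4$ have orders $8$, $12$, $2^7\cdot3^2$. By Lemma~\ref{lem:weyl}, the Sylow $p$-subgroups are abelian for ${}^2B_2(q)$ with $p$ odd, and for ${}^2G_2(q)$ and ${}^2F_4(q)$ with $p\ge5$. The Sylow $2$-subgroups of ${}^2G_2(q)$ are elementary abelian of order $8$. Lemma~\ref{lem:criteria}(a) applies in all these cases. Since $r=2,3,2$ respectively, only one case is left.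

Let $K={}^2F_4(q)$ with $q=2^{2n+1}\ge8$, and $p=3$. Here $M(K)=1$, so any detecting element will do. We multiply an element $u$ of order $3$ by a commuting involution $t$, in order to force the centralizer into a parabolic subgroup, where the Sylow $3$-subgroups are small. Up to conjugacy, the proper parabolic subgroups of $K$ have Levi factors $SL_2(q)\times C_{q-1}$, $Sz(q)\times C_{q-1}$ and $C_{q-1}\times C_{q-1}$, where $Sz(q)={}^2B_2(q)$ has order $q^2(q^2+1)(q-1)$; their unipotent radicals are $2$-groups. Since $q\equiv2\pmod3$, the numbers $q$, $q-1$ and $q^2+1$ are prime to $3$, and $SL_2(q)$, of order $q(q-1)(q+1)$, has a cyclic subgroup of order $q+1$. So every proper parabolic subgroup has cyclic Sylow $3$-subgroups.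

Let $u$ be an element of order $3$ in the factor $SL_2(q)$, and let $R$ be the unipotent radical of the corresponding parabolic subgroup, of order $q^{11}\equiv2\pmod3$. The orbits of $\langle u\rangle$ on $R$ have length $1$ or $3$, so $|C_R(u)|\equiv2\pmod3$. Hence the $2$-group $C_R(u)$ is nontrivial and contains an involution $t$. By the Borel--Tits theorem \cite[Theorem~3.1.3]{GLS3}, the normalizer of a nontrivial $2$-subgroup of $K$ lies in a proper parabolic subgroup; this applies to $C_K(t)=N_K(\langle t\rangle)$. The element $x=tu$ has $3$-part $u$, and $C_K(x)\le C_K(t)$ has cyclic Sylow $3$-subgroups. So $x$ is detecting by Lemma~\ref{lem:criteria}(a). This completes the proof of Theorem~\ref{thm:S} for the groups $G^F/Z(G^F)$.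

\section{The Tits group and the sporadic groups}\label{sec:sporadic}

All orders, class names, centralizers and Schur multipliers in this section are taken from the ATLAS \cite{Atlas}. We write $\mathbb B$ and $\mathbb M$ for the Baby Monster and the Monster.

\subsection{The Tits group}
Let $K={}^2F_4(2)'$, of order $2^{11}\cdot3^3\cdot5^2\cdot13$, with $M(K)=1$. For $p=2$ there are elements of order $16$, and $2^{11}<16^3$, so Lemma~\ref{lem:criteria}(b) applies. For $p=3$, an element $x$ of order $6$ has $|C_K(x)|=12$, so Lemma~\ref{lem:criteria}(a) applies to $x$. For $p=5$ and $p=13$ the Sylow subgroups have order $p^2$ and $p$, and are abelian.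

\subsection{Sporadic groups, $p=2$}
The Sylow $2$-subgroups of $J_1$ are abelian. In the other $25$ groups, Table~\ref{tab:two} gives a $2$-element $u$ to which Lemma~\ref{lem:criteria}(b) applies, since $8^3=2^9$, $16^3=2^{12}$ and $32^3=2^{15}$.

\begin{table}[ht]
\centering
\begin{tabular}{cll}
\hline
$o(u)$ & bound & groups (class of $u$)\\
\hline
$8$ & $|K|_2\le2^8$ & $M_{11},M_{12},M_{22},M_{23},J_2,J_3,McL,Ly$\\
$16$ & $|K|_2=2^9$ & $O'N$\\
$8$ & $|C_K(u)|_2\le2^8$ & $M_{24},HS,He$ (8A); $Co_3,Suz$ (8C); $HN,Th$ (8B)\\
$16$ & $|C_K(u)|_2\le2^{11}$ & $J_4,Ru,Co_2,Fi_{22},Fi_{23},Fi_{24}'$ (16A); $Co_1$ (16B)\\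
$32$ & $|C_K(u)|_2\le2^{14}$ & $\mathbb B,\mathbb M$ (32A)\\
\hline
\end{tabular}
\caption{Elements $u$ of $2$-power order in sporadic groups $K$ with $|C_K(u)|_2<o(u)^3$.}\label{tab:two}
\end{table}

\subsection{Sporadic groups, $p$ odd}
Table~\ref{tab:odd} lists $p$-elements to which Lemma~\ref{lem:criteria}(b) applies. Table~\ref{tab:direct} lists elements $u$ of order $p$ with $C_K(u)=\langle u\rangle\times Y$, to which Lemma~\ref{lem:criteria}(c) applies. The Sylow $3$-subgroups of $O'N$ are elementary abelian.

\begin{table}[ht]
\centering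
\begin{tabular}{ccll}
\hline
$p$ & $o(u)$ & bound & groups (class of $u$)\\
\hline
$3$ & $3$ & $|C_K(u)|_3=9$ & $M_{12},M_{24},J_2,He$ (3B)\\
$3$ & $9$ & $|K|_3=3^5$ & $J_3$\\
$3$ & $9$ & $|C_K(u)|_3\le3^5$ & $McL,Co_2,Suz,Ly$ (9A)\\
$3$ & $27$ & $|C_K(u)|=27$ & $Th$ (27A)\\
$5$ & $5$ & $|C_K(u)|_5=25$ & $HS$ (5C); $McL,Co_3,Co_2$ (5B)\\
$5$ & $25$ & $|C_K(u)|=25$ & $Ly$ (25A)\\
$7$ & $7$ & $|C_K(u)|_7=49$ & $O'N$ (7B)\\
$11$ & $11$ & $|C_K(u)|_{11}=11^2$ & $J_4$ (11B)\\
\hline
\end{tabular}
\caption{Elements $u$ of odd prime power order in sporadic groups $K$ with $|C_K(u)|_p<o(u)^3$.}\label{tab:odd}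
\end{table}

\begin{table}[ht]
\centering
\begin{tabular}{lll@{\qquad\quad}lll}
\hline
$K$ & class & $C_K(u)$ & $K$ & class & $C_K(u)$\\
\hline
$Co_3$ & 3C & $3\times L_2(8){:}3$ & $Co_1$ & 5A & $5\times J_2$\\
$Co_1$ & 3D & $3\times A_9$ & $HN$ & 5A & $5\times U_3(5)$\\
$HN$ & 3A & $3\times A_9$ & $\mathbb B$ & 5A & $5\times HS{:}2$\\
$Fi_{22}$ & 3A & $3\times U_4(3){:}2$ & $\mathbb M$ & 5A & $5\times HN$\\
$Fi_{23}$ & 3A & $3\times O_7(3)$ & $Ru$ & 5B & $5\times A_5$\\
$Fi_{24}'$ & 3A & $3\times O_8^+(3){:}3$ & $He$ & 7A & $7\times L_3(2)$\\
$\mathbb B$ & 3A & $3\times Fi_{22}{:}2$ & $Fi_{24}'$ & 7A & $7\times A_7$\\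
$\mathbb M$ & 3C & $3\times Th$ & $\mathbb M$ & 7A & $7\times He$\\
 & & & $\mathbb M$ & 13A & $13\times L_3(3)$\\
\hline
\end{tabular}
\caption{Elements $u$ of odd prime order in sporadic groups $K$ such that $\langle u\rangle$ is a direct factor of $C_K(u)$.}\label{tab:direct}
\end{table}

In three pairs $(K,p)$ we proceed as for ${}^2F_4(q)$: we choose a $p'$-element $s$ whose centralizer has small Sylow $p$-subgroups and whose order is prime to $|M(K)|$, and an element $u\in C_K(s)$ of order $p$. Then $x=us$ has $p$-part $u$ and $C_K(x)\le C_K(s)$, so $x$ is detecting by Lemma~\ref{lem:criteria}(a) as soon as $|C_K(s)|_p\le p^2$.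
\begin{itemize}
\item $K=Ru$, $p=3$, $|M(K)|=2$. The order of $s$ has to be odd. Take $s$ in class 5B, with $C_K(s)=\langle s\rangle\times A_5$ and $|C_K(s)|_3=3$.
\item $K=J_4$, $p=3$, $M(K)=1$. Take $s$ in class 2B, with $C_K(s)=2^{11}{:}M_{22}{:}2$ and $|C_K(s)|_3=9$.
\item $K=Th$, $p=5$, $M(K)=1$. Take $s$ in class 2A, with $C_K(s)=2^{1+8}.A_9$ and $|C_K(s)|_5=5$.
\end{itemize}
For every other pair of a sporadic group $K$ and an odd prime $p$ dividing $|K|$, the Sylow $p$-subgroups have order $p$ or $p^2$, so they are abelian and Lemma~\ref{lem:criteria}(a) applies.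

Together with Proposition~\ref{prop:alt} and Section~\ref{sec:lie}, this proves Theorem~\ref{thm:S}, and with it Theorems~\ref{thm:A}, \ref{thm:main} and~\ref{thm:field}.

\begin{thebibliography}{9}

\bibitem{Carter}
Carter, \emph{Finite Groups of Lie Type}.

\bibitem{Atlas}
Conway, Curtis, Norton, Parker and Wilson, \emph{ATLAS of Finite Groups}, 1985.

\bibitem{GLS3}
Gorenstein, Lyons and Solomon, \emph{Classification of Finite Simple Groups}, no.~3.

\bibitem{MT}
Malle and Testerman, \emph{Linear Algebraic Groups and Finite Groups of Lie Type}.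

\bibitem{Todea}
C.-C. Todea, \emph{Nontriviality of the first Hochschild cohomology of some block algebras of finite groups}, arXiv:2206.09108 (2022).

\end{thebibliography}
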